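# Derived categories with unique but not strongly unique enhancements

## 1. Enhancements and the lifting of autoequivalences

Fix a nonzero commutative ring $k$. All categories are small in a fixed Grothendieck universe; DG categories, triangulated categories, abelian categories and all functors are $k$-linear. An *exact functor* between triangulated categories is a functor $G$ together with a natural isomorphism $\theta\colon G\circ[1]\cong[1]\circ G$ such that distinguished triangles go to distinguished triangles. An isomorphism $\beta\colon G\to G'$ *of exact functors* must satisfy $\theta'_X\beta_{X[1]}=\beta_X[1]\,\theta_X$. When we ignore $\theta$ we speak of *plain* functors.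

We recall the DG language. A DG category $\mathsf C$ has complexes of $k$-modules $\mathsf C(X,Y)$ as morphisms, and $H^0(\mathsf C)$ has the same objects and the morphisms $H^0\mathsf C(X,Y)$. A DG functor is a *quasi-equivalence* if it is a quasi-isomorphism on morphism complexes and essentially surjective on $H^0$. Inverting the quasi-equivalences gives the category $\mathsf{Hqe}$. By Toën (*The homotopy theory of dg-categories and derived Morita theory*, Invent. Math. 2007), isomorphism classes of quasi-functors $\mathsf C\to\mathsf C'$ are the elements of $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf C,\mathsf C')$, and this is how we use the word. By Tabuada's model structure (2005), in which all objects are fibrant, a quasi-functor $\mathsf C\to\mathsf C'$ is represented by a DG functor $\mathsf Q\to\mathsf C'$ out of a cofibrant replacement $\mathsf Q$ of $\mathsf C$. A quasi-functor $f$ has an $H^0(f)$, well defined up to isomorphism. A plain $k$-linear category is a DG category concentrated in degree $0$.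

**Definition 1.1.** For a DG category $\mathsf D$, the hull $\mathsf D^{\mathrm{pretr}}$ (Bondal–Kapranov) has as objects the one-sided twisted complexes: finite formal sums $\bigoplus_{i=1}^rA_i[n_i]$ with a matrix $q=(q_{ij})$ of degree $1$, where $q_{ij}$ goes from $A_j[n_j]$ to $A_i[n_i]$, $q_{ij}=0$ for $i\ge j$, and $dq+q^2=0$. Morphisms are matrices $f$, with differential $f\mapsto df+q'f-(-1)^{|f|}fq$. Let $\iota_{\mathsf D}\colon\mathsf D\to\mathsf D^{\mathrm{pretr}}$ be the natural functor. Then $\mathsf D$ is *pretriangulated* if $\iota_{\mathsf D}$ is a quasi-equivalence. In this case $H^0(\mathsf D)$ is triangulated, and $H^0$ of a quasi-functor between pretriangulated DG categories is exact.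

**Example 1.2.** Let $\mathcal P$ be an additive category, in degree $0$. An entry $q_{ij}\colon A_j[n_j]\to A_i[n_i]$ of degree $1$ is nonzero only if $n_i=n_j-1$. Collecting the $A_i$ with $n_i=-p$ in degree $p$, a twisted complex is a bounded complex over $\mathcal P$; conversely a bounded complex becomes one-sided when its terms are listed by decreasing degree. So $\mathcal P^{\mathrm{pretr}}$ is DG-equivalent to the DG category $\mathsf C^b(\mathcal P)$ of bounded complexes, and $H^0(\mathsf C^b(\mathcal P))=K^b(\mathcal P)$.

**Definition 1.3.** An *enhancement* of a triangulated category $\mathcal T$ is a pair $(\mathsf C,E)$ with $\mathsf C$ a pretriangulated DG category and $E\colon H^0(\mathsf C)\to\mathcal T$ an exact equivalence. $\mathcal T$ has a *unique* enhancement if it has one and for any two, $(\mathsf C,E)$ and $(\mathsf C',E')$, there is a quasi-functor $f\colon\mathsf C\to\mathsf C'$ such that $H^0(f)$ is an exact equivalence. It has a *strongly unique* enhancement if, moreover, $f$ can be chosen with $E'\circ H^0(f)\cong E$ as exact functors.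

Example 1.2 gives the enhancement $(\mathsf C^b(\mathcal P),\mathrm{id})$ of $K^b(\mathcal P)$. For an abelian category $\mathcal A$ and $?\in\{b,+,-,\emptyset\}$ let $D^?(\mathcal A)$ and $K^?(\mathcal A)$ be the derived and homotopy categories of complexes with the boundedness $?$. The objects are complexes; this is the usual $D^?(\mathcal A)$ up to equivalence, and $D^?(\mathcal A)\to D(\mathcal A)$ is fully faithful. We take three facts as known.

* (F1) Strong uniqueness implies uniqueness.
* (F2) There is an explicit triangulated category with a unique but not strongly unique enhancement (Jasso–Muro, Corollary 5.4.12). It is not a derived or homotopy category of the kind considered here.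
* (F3) For every $k$-linear abelian $\mathcal A$ and every $?$, both $D^?(\mathcal A)$ and $K^?(\mathcal A)$ have a unique enhancement.

The paper of Antonio Lorenzin, "Formality and strongly unique enhancements", arXiv:2204.09527 (2022), says: "we do not know whether the uniqueness of enhancements implies the strong uniqueness of enhancements for derived categories or homotopy categories of complexes." By (F3) uniqueness is automatic here, so the question is whether all $D^?(\mathcal A)$ and $K^?(\mathcal A)$ have strongly unique enhancements. It is a question about lifting.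

**Remark 1.4.** *Let $\mathcal T$ have a unique enhancement. Then it is strongly unique if and only if for each enhancement $(\mathsf C,E)$ and each exact autoequivalence $F$ of $\mathcal T$ there is a quasi-functor $f\colon\mathsf C\to\mathsf C$ with $E\,H^0(f)\cong F E$ as exact functors.* If strong uniqueness holds, apply it to $(\mathsf C,E)$ and $(\mathsf C,F^{-1}E)$: we get $F^{-1}EH^0(f)\cong E$. Conversely, let $(\mathsf C,E),(\mathsf C',E')$ be enhancements and let $g\colon\mathsf C\to\mathsf C'$ be a quasi-functor with $H^0(g)$ an exact equivalence. Then $G=E'H^0(g)E^{-1}$ is an exact autoequivalence. Choose $h\colon\mathsf C\to\mathsf C$ with $EH^0(h)\cong G^{-1}E$. Then $E'H^0(gh)\cong GEH^0(h)\cong E$.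

We begin where the answer is yes.

**Theorem 1.5.** If $\mathcal A$ is a $k$-linear abelian category with $\operatorname{Ext}^2_{\mathcal A}=0$, then $D^b(\mathcal A)$ has a strongly unique enhancement.

The proof has a triangulated half (Section 2) and a DG half (Section 4), with the DG tools in between.

## 2. Exact functors that are the identity on $\mathcal A$

Take first finite-dimensional vector spaces over a field. Every complex is isomorphic to $\bigoplus_iX_i[-i]$ with $X_i=H^i(X)$, and $\operatorname{Hom}(V[-i],W[-j])=0$ for $i\ne j$. If $G$ is an exact functor with $\rho\colon G|_{\mathcal A}\cong\mathrm{incl}$, shift $\rho$ to all $V[-i]$ and add up: this gives $G\cong\mathrm{id}$. Two things were used. Objects are sums of shifted objects of $\mathcal A$, and the shifted $\rho$ is natural for all maps between these. When $\operatorname{Ext}^1\neq0$ the second point needs an argument; the first survives as long as $\operatorname{Ext}^2=0$.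

**Proposition 2.1.** Let $\operatorname{Ext}^2_{\mathcal A}=0$, and let $G\colon D^b(\mathcal A)\to D^b(\mathcal A)$ be an exact functor with an isomorphism $\rho\colon G|_{\mathcal A}\cong\mathrm{incl}$. Then $G\cong\mathrm{id}$ as exact functors.

*Proof.* Here $\operatorname{Ext}^n(M,N)=\operatorname{Hom}_{D^b(\mathcal A)}(M,N[n])$. For $n\ge2$ a Yoneda class of degree $n$ is a product of classes of degrees $2$ and $n-2$, so $\operatorname{Ext}^n_{\mathcal A}=0$ for all $n\ge2$.

**Step 1: extend $\rho$ to shifts.** Put $\rho_{X[1]}=\rho_X[1]\,\theta_X$, and use the same formula for negative shifts. If $\rho$ is natural for $w\colon X\to X'$, then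
$$\rho_{X'[1]}G(w[1])=\rho_{X'}[1]\,\theta_{X'}G(w[1])=\rho_{X'}[1]\,G(w)[1]\,\theta_X=(w\rho_X)[1]\,\theta_X=w[1]\,\rho_{X[1]},$$
so it is natural for $w[1]$, and likewise for $w[-1]$. Hence $\rho$ is natural for all maps $M[n]\to M'[n]$.

**Step 2: naturality for $w\colon M\to N[1]$ with $M,N\in\mathcal A$.** Complete $w$ to a distinguished triangle $N\xrightarrow iL\xrightarrow pM\xrightarrow wN[1]$. The cohomology sequence shows that $L$ has cohomology only in degree $0$, so we may take $L\in\mathcal A$, and $0\to N\to L\to M\to0$ is exact. Apply $G$ and transport along $\rho_N,\rho_L,\rho_M$. The triangle $N\xrightarrow iL\xrightarrow pM\xrightarrow{w'}N[1]$ with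
$$w'=\rho_N[1]\,\theta_N\,G(w)\,\rho_M^{-1}=\rho_{N[1]}G(w)\rho_M^{-1}$$
is distinguished. Complete $(\mathrm{id}_N,\mathrm{id}_L)$ to a morphism from the first triangle to the second: there is $\phi\colon M\to M$ with $\phi p=p$ and $w'\phi=w$. As $p$ is epi in $\mathcal A$, $\phi=1$, so $w'=w$. By Step 1, $\rho$ is natural for all maps $M[n]\to N[n+1]$.

**Step 3: split objects.** We claim that each $X$ has an isomorphism $\sigma_X\colon\bigoplus_iX_i[-i]\to X$ with $X_i=H^i(X)$. Let $m$ be the top degree of the cohomology and use induction and the truncation triangle $\tau^{<m}X\to X\to X_m[-m]\to(\tau^{<m}X)[1]$. The last map lies in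
$$\bigoplus_{i<m}\operatorname{Hom}(X_m[-m],X_i[-i+1])=\bigoplus_{i<m}\operatorname{Ext}^{m-i+1}(X_m,X_i)=0 ,\tag{1}$$
because $m-i+1\ge2$. So the triangle splits.

**Step 4: assemble.** Put $\beta_X=\sigma_X\bigl(\bigoplus_i\rho_{X_i[-i]}\bigr)G(\sigma_X)^{-1}\colon G(X)\to X$. For $f\colon X\to X'$ the matrix $\sigma_{X'}^{-1}f\sigma_X$ has entries in $\operatorname{Ext}^{i-j}(X_i,X_j')$, which vanish unless $i-j\in\{0,1\}$, and $\rho$ is natural for these. So $\beta_{X'}G(f)=f\beta_X$. With $f=\mathrm{id}$ this shows that $\beta_X$ does not depend on $\sigma_X$. We may therefore use $\sigma_{X[1]}=\sigma_X[1]$, and by naturality of $\theta$,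
$$\beta_{X[1]}=\sigma_X[1]\Bigl(\bigoplus\rho_{X_i[-i]}[1]\,\theta\Bigr)G(\sigma_X[1])^{-1}=\sigma_X[1]\Bigl(\bigoplus\rho_{X_i[-i]}[1]\Bigr)G(\sigma_X)^{-1}[1]\,\theta_X=\beta_X[1]\,\theta_X .$$
So $\beta$ is an isomorphism of exact functors. $\square$

## 3. Quasi-functors determined on small pieces

For a DG category $\mathsf D$ let $\tau^{\le0}\mathsf D$ have the same objects and the truncated morphism complexes (everything in negative degrees, cocycles in degree $0$). There are DG functors, identity on objects,
$$\mathsf D\longleftarrow\tau^{\le0}\mathsf D\longrightarrow H^0(\mathsf D).\tag{2}$$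
If $H^n\mathsf D(X,Y)=0$ for all $n<0$, the right arrow is a quasi-equivalence; if it vanishes for all $n>0$, the left arrow is one.

**Lemma 3.1.** (a) Let $h,h'\colon\mathsf B\to\mathsf H$ be DG functors related by a natural isomorphism with closed components of degree $0$. Then $h=h'$ in $\mathsf{Hqe}$. In particular isomorphic $k$-linear functors between $k$-linear categories are equal in $\mathsf{Hqe}$.
(b) Let $\mathcal P$ be a $k$-linear category, $\mathsf C$ a DG category and $u,v\in\operatorname{Hom}_{\mathsf{Hqe}}(\mathcal P,\mathsf C)$ with $H^0(u)\cong H^0(v)$. Assume $H^n\mathsf C(uP,uP')=0$ for all $n\ne0$ and $P,P'\in\mathcal P$. Then $u=v$.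

*Proof.* (a) Let $\mathrm{Iso}(\mathsf H)$ have as objects the closed isomorphisms $\alpha\colon A\to B$ of degree $0$ in $\mathsf H$, and as morphisms from $\alpha$ to $\alpha'$ the pairs $(p,q)\in\mathsf H(A,A')\oplus\mathsf H(B,B')$ with $\alpha'p=q\alpha$. Each of $p,q$ determines the other, so the functors source and target, $\mathrm{Iso}(\mathsf H)\to\mathsf H$, are isomorphisms on morphism complexes; they are surjective on objects, so they are quasi-equivalences. They have the common section $A\mapsto\mathrm{id}_A$, so in $\mathsf{Hqe}$ both equal the inverse of this section. A natural isomorphism $\alpha\colon h\cong h'$ as in (a) is a DG functor $\mathsf B\to\mathrm{Iso}(\mathsf H)$, $B\mapsto\alpha_B$, with source $h$ and target $h'$. Hence $h=h'$.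

(b) Let $\mathsf Q\to\mathcal P$ be a cofibrant replacement and represent $u,v$ by DG functors $\mathsf Q\to\mathsf C$. Both land in the full DG subcategory $\mathsf D\subset\mathsf C$ of objects isomorphic in $H^0(\mathsf C)$ to some $uP$. The cohomology of $\mathsf D$ is concentrated in degree $0$, so (2) gives an isomorphism $\mathsf D\cong\mathcal H:=H^0(\mathsf D)$ in $\mathsf{Hqe}$ that induces the identity on $H^0$. Composing with it and using that $\mathsf Q$ is cofibrant, we must show that two DG functors $U,V\colon\mathsf Q\to\mathcal H$ with $H^0(U)\cong H^0(V)$ agree in $\mathsf{Hqe}$. The cohomology of $\mathsf Q$ is also concentrated in degree $0$, so $\iota\colon\tau^{\le0}\mathsf Q\to\mathsf Q$ and $\mathrm{pr}\colon\tau^{\le0}\mathsf Q\to H^0(\mathsf Q)$ are quasi-equivalences. As $\mathcal H$ lives in degree $0$, $U\iota$ kills negative degrees and boundaries, so $U\iota=H^0(U)\,\mathrm{pr}$ and $U=H^0(U)\,\mathrm{pr}\,\iota^{-1}$ in $\mathsf{Hqe}$. The same holds for $V$. Now apply (a) to $H^0(U)\cong H^0(V)$. $\square$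

The hull preserves quasi-equivalences. Indeed, morphism complexes in $\mathsf D^{\mathrm{pretr}}$ have finite filtrations whose graded pieces are finite sums of shifted morphism complexes of $\mathsf D$, so for a quasi-equivalence $G$ the functor $H^0(G^{\mathrm{pretr}})$ is fully faithful; its essential image is a triangulated subcategory that contains the generators, so it is everything. Hence $(-)^{\mathrm{pretr}}$ acts on $\mathsf{Hqe}$, and $\iota$ is a natural transformation there.

**Lemma 3.2.** Let $\mathsf B$ be a DG category and $\mathsf C$ a pretriangulated DG category. Restriction along $\iota_{\mathsf B}$ is a bijection $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf B^{\mathrm{pretr}},\mathsf C)\to\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf B,\mathsf C)$. In particular, for an additive $k$-linear category $\mathcal P$, restriction $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf C^b(\mathcal P),\mathsf C)\to\operatorname{Hom}_{\mathsf{Hqe}}(\mathcal P,\mathsf C)$ is bijective.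

*Proof.* Totalization $\mathrm{Tot}\colon(\mathsf B^{\mathrm{pretr}})^{\mathrm{pretr}}\to\mathsf B^{\mathrm{pretr}}$ satisfies $\mathrm{Tot}\,\iota_{\mathsf B^{\mathrm{pretr}}}\cong\mathrm{id}\cong\mathrm{Tot}\,(\iota_{\mathsf B})^{\mathrm{pretr}}$ by DG isomorphisms, which become equalities in $\mathsf{Hqe}$ by Lemma 3.1(a). Since $\mathsf B^{\mathrm{pretr}}$ is pretriangulated, $\iota_{\mathsf B^{\mathrm{pretr}}}$ is invertible, hence so is $\mathrm{Tot}$, and therefore $(\iota_{\mathsf B})^{\mathrm{pretr}}=\iota_{\mathsf B^{\mathrm{pretr}}}$ in $\mathsf{Hqe}$. For $w\colon\mathsf B^{\mathrm{pretr}}\to\mathsf C$,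
$$\iota_{\mathsf C}w=w^{\mathrm{pretr}}\iota_{\mathsf B^{\mathrm{pretr}}}=w^{\mathrm{pretr}}(\iota_{\mathsf B})^{\mathrm{pretr}}=(w\iota_{\mathsf B})^{\mathrm{pretr}},$$
and $\iota_{\mathsf C}$ is invertible, so $w\iota_{\mathsf B}$ determines $w$. Conversely, given $u\colon\mathsf B\to\mathsf C$, put $w=\iota_{\mathsf C}^{-1}u^{\mathrm{pretr}}$; then $w\iota_{\mathsf B}=\iota_{\mathsf C}^{-1}\iota_{\mathsf C}u=u$. The last statement follows from Example 1.2, where the equivalence is compatible with the functors from $\mathcal P$. $\square$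

## 4. Comparing enhancements of $D^b(\mathcal A)$

The DG half of Theorem 1.5 does not use $\operatorname{Ext}^2=0$, and we state it without this hypothesis so as to see later what fails.

**Proposition 4.1.** Let $\mathcal A$ be any $k$-linear abelian category. There is an enhancement $(\mathsf D_0,E_0)$ of $D^b(\mathcal A)$ such that for every enhancement $(\mathsf C,E)$ there is a quasi-functor $\bar u\colon\mathsf D_0\to\mathsf C$ for which the exact functor $\bar\Phi=E\,H^0(\bar u)\,E_0^{-1}$ satisfies $\bar\Phi|_{\mathcal A}\cong\mathrm{incl}$.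

*Proof.* **Step 1: the model $\mathsf D_0$.** Let $\mathsf Q\to\mathsf C^b(\mathcal A)$ be a cofibrant replacement that is the identity on objects. Its morphism complexes are cofibrant over $k$ (Toën, loc. cit., Prop. 2.3), hence homotopically flat. Let $\mathsf{Ac}\subset\mathsf Q$ be the full DG subcategory of bounded acyclic complexes, and let $\mathsf Q/\mathsf{Ac}$ arise from $\mathsf Q$ by freely adjoining, for each $U\in\mathsf{Ac}$, a morphism $h_U\colon U\to U$ of degree $-1$ with $dh_U=\mathrm{id}_U$. Drinfeld (*DG quotients of DG categories*, J. Algebra 2004, Theorem 3.4) proves: if all $\mathsf Q(X,U)$ with $X\in\mathsf Q$, $U\in\mathsf{Ac}$ are homotopically flat over $k$, then $H^0(\mathsf Q^{\mathrm{pretr}})/H^0(\mathsf{Ac}^{\mathrm{pretr}})\to H^0((\mathsf Q/\mathsf{Ac})^{\mathrm{pretr}})$ is an equivalence. Here $H^0(\mathsf Q^{\mathrm{pretr}})\simeq H^0(\mathsf C^b(\mathcal A)^{\mathrm{pretr}})\simeq K^b(\mathcal A)$, and $H^0(\mathsf{Ac}^{\mathrm{pretr}})$ corresponds to the acyclic complexes. So $\mathsf D_0:=(\mathsf Q/\mathsf{Ac})^{\mathrm{pretr}}$ has an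 exact equivalence $E_0\colon H^0(\mathsf D_0)\to D^b(\mathcal A)$ whose composite with $K^b(\mathcal A)\simeq H^0(\mathsf Q)\to H^0(\mathsf D_0)$ is isomorphic to the canonical functor $\mathrm{can}\colon K^b(\mathcal A)\to D^b(\mathcal A)$.

**Step 2: map complexes to $\mathsf C$.** Let $\mathsf D\subset\mathsf C$ be the full DG subcategory of objects that $E$ sends to objects isomorphic to objects of $\mathcal A$. Since $H^n\mathsf D(c,c')\cong\operatorname{Hom}(Ec,Ec'[n])=0$ for $n<0$, the right arrow of (2) is invertible in $\mathsf{Hqe}$, and $\mathcal A\simeq H^0(\mathsf D)\leftarrow\tau^{\le0}\mathsf D\to\mathsf D\subset\mathsf C$ defines $u\colon\mathcal A\to\mathsf C$ in $\mathsf{Hqe}$ with $EH^0(u)\cong\mathrm{incl}$. By Lemma 3.2 it extends to $\hat u\colon\mathsf C^b(\mathcal A)\to\mathsf C$. Let $\Phi=EH^0(\hat u)\colon K^b(\mathcal A)\to D^b(\mathcal A)$, an exact functor with $\Phi|_{\mathcal A}\cong\mathrm{incl}$. We identify along this isomorphism.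

**Step 3: $\Phi$ kills the complex of a short exact sequence** $0\to M'\xrightarrow iM\xrightarrow pM''\to0$. Up to shift and signs this complex is the cone in $K^b(\mathcal A)$ of $\bar p\colon\mathrm{cone}(i)\to M''$ with $\bar pj=p$, where $j\colon M\to\mathrm{cone}(i)$ is canonical. In $D^b(\mathcal A)$ both $\Phi(\mathrm{cone}(i))$ (with $\Phi(j)$) and $M''$ (with $p$) complete $i$ to a distinguished triangle, so there is an isomorphism $\psi\colon M''\to\Phi(\mathrm{cone}(i))$ with $\psi p=\Phi(j)$. Then $\Phi(\bar p)\psi p=\Phi(\bar pj)=p$. As $\Phi(\bar p)\psi$ is an endomorphism of $M''$ in $\mathcal A$ and $p$ is epi, $\Phi(\bar p)\psi=1$. So $\Phi(\bar p)$ is invertible and its cone is $0$.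

**Step 4: $\Phi$ kills every bounded acyclic complex.** Let $X$ be acyclic, in degrees $0,\dots,m$. For $m\le2$ this is Step 3. Let $m\ge3$ and $Z=\ker(X^2\to X^3)=\operatorname{coker}(X^0\to X^1)$, with $\pi\colon X^1\to Z$ and $\nu\colon Z\to X^2$, so $d^1_X=\nu\pi$. The complexes $S=(X^0\to X^1\xrightarrow\pi Z)$ in degrees $0,1,2$ and $S'=(Z\xrightarrow\nu X^2\to\dots\to X^m)$ in degrees $1,\dots,m$ are acyclic. The identity of $Z$ in degree $2$ is a chain map $\phi\colon S'[-1]\to S$. With the convention $d(a,s)=(-da,\phi a+ds)$ on cones, and since $S'[-1]$ has differential $-d_{S'}$, $\mathrm{cone}(\phi)$ has terms $S'^i\oplus S^i$ and differential $(a,s)\mapsto(d_{S'}a,\phi a+d_Ss)$. Explicitly,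
$$x_0\mapsto(0,dx_0),\qquad(z,x_1)\mapsto(\nu z,\,z+\pi x_1),\qquad(x_2,z)\mapsto dx_2,$$
and $d_X$ from degree $3$ on. Define $\gamma\colon X\to\mathrm{cone}(\phi)$ by $x_0\mapsto x_0$, $x_1\mapsto(-\pi x_1,x_1)$, $x_2\mapsto(-x_2,0)$, $x_i\mapsto-x_i$ for $i\ge3$. Define $r\colon\mathrm{cone}(\phi)\to X$ by $x_0\mapsto x_0$, $(z,x_1)\mapsto x_1$, $(x_2,z)\mapsto\nu z-x_2$, $x_i\mapsto-x_i$ for $i\ge3$. Both are chain maps: for $\gamma$, $d(-\pi x_1,x_1)=(-\nu\pi x_1,0)=\gamma(dx_1)$; for $r$, $r(\nu z,z+\pi x_1)=\nu\pi x_1=dx_1$, and $d(\nu z-x_2)=-dx_2$; the rest is clear from $\pi d=0$. Moreover $r\gamma=\mathrm{id}$. The map $h\colon(x_2,z)\mapsto(z,0)$ from degree $2$ to degree $1$, zero elsewhere, satisfies $dh+hd=\mathrm{id}-\gamma r$: in degree $1$ both sides send $(z,x_1)$ to $(z+\pi x_1,0)$, in degree $2$ both send $(x_2,z)$ to $(\nu z,z)$, and in other degrees both are $0$. So $\mathrm{cone}(\phi)\cong X$ in $K^b(\mathcal A)$, and there is a distinguished triangle $S'[-1]\to S\to X\to S'$. As $S'$ occupies fewer degrees than $X$, induction gives $\Phi(S')=0$; also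 $\Phi(S)=0$. Hence $\Phi(X)=0$.

**Step 5: factor through $\mathsf D_0$.** Represent $\hat u$ by a DG functor $\hat U\colon\mathsf Q\to\mathsf C$. For $U\in\mathsf{Ac}$, Step 4 gives $\hat U(U)\cong0$ in $H^0(\mathsf C)$, so $\mathrm{id}_{\hat U(U)}$ is a boundary. Send $h_U$ to a primitive of it. As the $h_U$ are freely adjoined, this extends $\hat U$ to $\mathsf Q/\mathsf{Ac}\to\mathsf C$, and Lemma 3.2 extends that to $\bar u\colon\mathsf D_0\to\mathsf C$ in $\mathsf{Hqe}$. With $\bar\Phi=EH^0(\bar u)E_0^{-1}$ we have $\bar\Phi\circ\mathrm{can}\cong\Phi$ by Step 1, hence $\bar\Phi|_{\mathcal A}\cong\mathrm{incl}$. $\square$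

*Proof of Theorem 1.5.* An enhancement exists by (F3) or by Step 1 above. For an enhancement $(\mathsf C,E)$ take $\bar u$ as in Proposition 4.1. By Proposition 2.1, $\bar\Phi\cong\mathrm{id}$, that is, $EH^0(\bar u)\cong E_0$ as exact functors. So $H^0(\bar u)$ is an exact equivalence between $H^0$ of pretriangulated DG categories. Because $H^n\mathsf C(X,Y)=\operatorname{Hom}_{H^0(\mathsf C)}(X,Y[n])$, it follows that $\bar u$ is invertible in $\mathsf{Hqe}$. For a second enhancement $(\mathsf C',E')$ with $\bar u'$, put $f=\bar u'\bar u^{-1}$. Then $E'H^0(f)\cong E_0H^0(\bar u)^{-1}\cong E$ as exact functors. $\square$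

## 5. What changes when $\operatorname{Ext}^2$ does not vanish

Proposition 4.1 holds for every $\mathcal A$. If we try to repeat the proof of Theorem 1.5 in general, it stops at exactly one point, equation (1): the map $X_m[-m]\to(\tau^{<m}X)[1]$ has components in $\operatorname{Ext}^{\ge2}$, and when it is nonzero the object $X$ need not be assembled from its cohomology, so $\rho$ on $\mathcal A$ does not give us $\beta_X$. So we ask: *can an exact autoequivalence be the identity on $\mathcal A$ without being isomorphic to the identity?*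

Look at the simplest object that does not split. Let $\mathfrak m$ be a maximal ideal of $k$, $K=k/\mathfrak m$, $\Lambda=K[\varepsilon]/(\varepsilon^2)$; $K$-linear categories are $k$-linear via $k\to K$. Let $\mathbf m$ be the category of finite-dimensional $\Lambda$-modules in the form of pairs $(d,\mathcal E)$, $\mathcal E$ a $d\times d$ matrix over $K$ with $\mathcal E^2=0$. It has exactly one zero object, written $0$. Let
$$Y=(\Lambda\xrightarrow{\ \varepsilon\ }\Lambda)\quad\text{in degrees }-1,0 .$$
A chain endomorphism is a pair $(u,v)\in\Lambda^2$ with $\varepsilon u=v\varepsilon$, i.e. $u\equiv v$ modulo $\varepsilon$; the null-homotopic ones are $(h\varepsilon,h\varepsilon)$. Hence $\operatorname{End}_{K(\mathbf m)}(Y)=K[\eta]/(\eta^2)$ with $\eta=[(\varepsilon,0)]$. Since $[(0,\varepsilon)]=-\eta$,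
$$[(a+b\varepsilon,\ a+b'\varepsilon)]=a+(b-b')\eta .\tag{3}$$
The cohomology of $Y$ is one-dimensional in degrees $-1$ and $0$. Since $\operatorname{End}(Y)$ is local, $Y$ is not the sum of its shifted cohomologies. And $\eta$ acts as $0$ on cohomology: the automorphism $1+\mu\eta$ of $Y$ cannot be seen there. This is room for a twist.

First attempt: keep all objects and put $F(f)=f(1+c_{X,X'}\eta_X)$ for $f\colon X\to X'$, where $c_{X,X'}\in K$ and $\eta_X$ acts by $\eta$ on the summands $Y$ of $X$. In Section 9 we prove the rules for this (it is natural in $X$, squares to zero, and $f\eta_X=0$ unless both ends contain $Y$). Granting them, $F$ is a functor if $c_{X,X'}+c_{X',X''}=c_{X,X''}$ whenever all three objects contain $Y$. But then put $g_X=c_{Y,X}$. We get $c_{X,X'}=g_{X'}-g_X$, and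
$$F(f)(1+g_X\eta_X)=f(1+g_{X'}\eta_X)=(1+g_{X'}\eta_{X'})f ,$$
so $F\cong\mathrm{id}$. Nothing is gained: a cocycle that can be integrated by natural transformations is trivial.

So take many copies of $\mathbf m$, indexed by a set $N$ of points, and try $c_{X,X'}=g_{X'}-g_X$ where $g_X$ is a *function* of the point. The twist is nontrivial only if the $1+g_X\eta_X$ do not exist, while the $1+(g_{X'}-g_X)\eta_X$ do. If objects have finite support, every function acts and the $1+g_X\eta_X$ exist. If objects are arbitrary families of modules with arbitrary families of maps, every function acts again. We need objects with infinite support on which few functions act. The device is to require families to be eventually constant along certain infinite sets $D_x\subset N$. Then a finitely supported function acts on everything, but a general function does not act on an object that lives on $D_x$. The $g_X$ will be general functions, and the differences $g_{X'}-g_X$ finitely supported where it matters.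

The results are as follows.

**Theorem 5.1.** For every nonzero commutative ring $k$, with the $k$-linear abelian category $\mathcal A=\mathcal A_k$ of Section 7 and each $?\in\{b,+,-,\emptyset\}$, neither $D^?(\mathcal A)$ nor $K^?(\mathcal A)$ has a strongly unique $k$-linear enhancement. More precisely, each of these categories $\mathcal T$ has an exact autoequivalence $F$ that is the identity on $\mathcal A$ and such that, for every enhancement $(\mathsf C,E)$, no quasi-functor $f\colon\mathsf C\to\mathsf C$ satisfies $F E H^0(f)\cong E$, even as plain functors.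

By (F3) all eight categories have a unique enhancement, so the question of Section 1 has a negative answer over every $k$.

**Theorem 5.2.** Call enhancements $(\mathsf C,E),(\mathsf C',E')$ *strongly equivalent* if $E'H^0(f)\cong E$ for some quasi-functor $f$. Each $\mathcal T$ in Theorem 5.1 has at least $2^{2^{\aleph_0}}$ pairwise not strongly equivalent enhancements, all with the same DG category $\mathsf C$.

**Theorem 5.3.** For every $k\neq0$ there is a $k$-linear abelian category $\mathcal A'$ of global dimension exactly $2$ such that $D^b(\mathcal A')$ does not have a strongly unique enhancement.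

With Theorem 1.5, failure for $D^b$ occurs in global dimension $2$ and cannot occur in global dimension $\le1$. "Almost all" means "all but finitely many"; "countable" includes finite.

## 6. Functions on the branches of a tree

This section builds the sets $D_x$ and the functions that the twist uses.

If $|K|\le2^{\aleph_0}$ put $\kappa=2$. Otherwise put $\kappa_0=|K|$, $\kappa_{n+1}=2^{\kappa_n}$, $\kappa=\sup_n\kappa_n$. Let $N=\kappa^{<\omega}$ (finite sequences), $\mathcal M=\kappa^\omega$, and for $x\in\mathcal M$ let $D_x=\{x|_n:n\ge0\}\subset N$. For $\kappa=2$, $N$ is the set of nodes of the binary tree and $D_x$ is the branch to the end $x$. Each $D_x$ is infinite, and two different branches share only the nodes up to where they part, so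
$$D_x\cap D_y\ \text{ is finite for }x\neq y .\tag{4}$$
A function on $D_x$ is *eventually constant* if it is constant on almost all of $D_x$.

We need $|K^N|\le|\mathcal M|$. If $\kappa=2$, then $N$ is countable and $|K^N|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}=|\mathcal M|$. Otherwise $|N|=\kappa\ge|K|$, and
$$|K^N|\le\kappa^\kappa=2^\kappa\le\prod_n2^{\kappa_n}\le\kappa^{\aleph_0}=|\mathcal M| .$$
The second inequality uses the injection $S\mapsto(S\cap\kappa_n)_n$ on subsets of $\kappa$, the third uses $2^{\kappa_n}=\kappa_{n+1}\le\kappa$.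

**Definition 6.1.** Let $\mathfrak B=\prod_{x\in\mathcal M}K^{D_x}$, and let $\mathfrak B_0\subset\mathfrak B$ be the subgroup of those $b=(b_x)$ for which there is one function $\varphi\colon N\to K$ such that $b_x-\varphi|_{D_x}$ is eventually constant for every $x\in\mathcal M$.

For instance, $b_x=\varphi|_{D_x}$ lies in $\mathfrak B_0$. Countably many branches would give nothing new. Let $C\subset\mathcal M$ be countable and enumerated, and define
$$g_C(s)=b_x(s)\text{ for the first }x\in C\text{ with }s\in D_x,\qquad g_C(s)=0\text{ if there is none.}\tag{5}$$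
For $x\in C$ only finitely many $y\in C$ come before $x$, so by (4)
$$g_C(s)=b_x(s)\quad\text{for almost all }s\in D_x,\ \text{for each }x\in C .\tag{6}$$
So along countably many branches a single $\varphi=g_C$ always works. With all branches it does not.

**Lemma 6.2.** $\mathfrak B\ne\mathfrak B_0$; in fact $|\mathfrak B/\mathfrak B_0|\ge2^{|\mathcal M|}\ge2^{2^{\aleph_0}}$.

*Proof.* The idea is to give each candidate $\varphi$ its own branch on which it fails. Choose a surjection $\mathcal M\to K^N$, $x\mapsto\varphi_x$, and put $b_x(x|_n)=\varphi_x(x|_n)+\delta_n$ with $\delta_n=1$ for $n$ odd and $\delta_n=0$ for $n$ even. A given $\varphi$ is $\varphi_x$ for some $x$, and $b_x-\varphi|_{D_x}$ takes the values $0$ and $1$ infinitely often. So $b\notin\mathfrak B_0$.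

For the count, let $C_x\subset K^{D_x}$ be the eventually constant functions. Then $\mathfrak B/\mathfrak B_0$ is the quotient of $\prod_x(K^{D_x}/C_x)$, which has at least $2^{|\mathcal M|}$ elements because each factor is nonzero, by the image of $K^N$, which has at most $|\mathcal M|<2^{|\mathcal M|}$ elements. If the quotient had fewer than $2^{|\mathcal M|}$ elements, the group would too. Finally $|\mathcal M|\ge2^{\aleph_0}$. $\square$

## 7. Families of modules that are eventually constant along branches

Choose kernels, cokernels and finite direct sums in $\mathbf m$ once and for all.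

**Definition 7.1.** *Objects of $\mathcal A$* are families $M=(M_s)_{s\in N}$ of objects of $\mathbf m$ such that

* (A1) for each $x\in\mathcal M$ there is $M_x\in\mathbf m$ with $M_s=M_x$ for almost all $s\in D_x$;
* (A2) there is a finite $B\subset\mathcal M$ with $M_s=0$ for almost all $s\in N\setminus\bigcup_{x\in B}D_x$.

*Morphisms $M\to M'$* are families $(f_s\colon M_s\to M_s')$ such that for each $x$ there is $f_x\colon M_x\to M'_x$ with $f_s=f_x$ for almost all $s\in D_x$.

**Example 7.2.** For $V\in\mathbf m$ and $s\in N$ let $\iota_sV$ be $V$ at $s$ and $0$ elsewhere; put $\Lambda_s=\iota_s\Lambda$. For $x\in\mathcal M$ let $\Lambda_x$ be $\Lambda$ at all $s\in D_x$ and $0$ elsewhere. By (4), $\Lambda_x$ satisfies (A1) with value $\Lambda$ at $x$ and $0$ at $y\ne x$, and (A2) with $B=\{x\}$. The family with $\Lambda$ at every $s\in N$ satisfies (A1) but not (A2), as finitely many branches do not cover almost all of $N$.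

If $x\notin B$ in (A2), then almost all of $D_x$ lies outside $\bigcup_{y\in B}D_y$, so $M_x=0$. Hence $B(M):=\{x:M_x\neq0\}$ is finite, and (A2) holds with $B=B(M)$: for each of the finitely many $x\in B\setminus B(M)$, $M_s=0$ for almost all $s\in D_x$.

**$\mathcal A$ is abelian.** Form direct sums, kernels and cokernels pointwise with the chosen ones. On almost all of $D_x$ they are the chosen ones for the values at $x$, so (A1) holds; (A2) holds because $\mathbf m$ has only one zero object. The factorizations demanded by the universal properties are unique at each $s$ and equal the one for $x$ at almost all $s\in D_x$, so they are morphisms of $\mathcal A$. The map from coimage to image is invertible at each point, with eventually constant inverse. So $\mathcal A$ is $K$-linear, abelian and small, exactness is pointwise, and the evaluations $\mathrm{ev}_s\colon\mathcal A\to\mathbf m$ are exact.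

**$\Lambda_s$ is projective and injective.** Each $M$ is isomorphic to $\iota_sM_s\oplus M^{(s)}$ with $M^{(s)}$ vanishing at $s$, and there are no nonzero morphisms in either direction between $\iota_s$-objects and objects vanishing at $s$. So $\operatorname{Hom}(\iota_sV,M)=\operatorname{Hom}_\Lambda(V,M_s)$ and $\operatorname{Hom}(M,\iota_sV)=\operatorname{Hom}_\Lambda(M_s,V)$: the exact functor $\iota_s$ is left and right adjoint to the exact functor $\mathrm{ev}_s$. Since $\Lambda$ is projective and injective in $\mathbf m$, $\Lambda_s$ is so in $\mathcal A$.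

**$\Lambda_x$ is projective.** $\operatorname{Hom}_{\mathcal A}(\Lambda_x,M)$ is the set of eventually constant families $(m_s\in M_s)_{s\in D_x}$. Let $p\colon M\to M'$ be epi. Then all $p_s$ and all $p_x$ are epi. To lift an eventually constant family in $M'$, lift its eventual value once along $p_x$, use this lift wherever the family and $p$ have their eventual values, and lift the finitely many other entries arbitrarily.

Let $\mathcal P\subset\mathcal A$ be the full additive subcategory of finite direct sums of the $\Lambda_s$ and $\Lambda_x$. From now on $\mathcal T$ is any one of the eight categories $K^?(\mathcal A),D^?(\mathcal A)$. As objects of $\mathcal P$ are projective, $\operatorname{Hom}_{\mathcal T}(P,P'[n])=0$ for $n\ne0$ and $P,P'\in\mathcal P$, and $K^b(\mathcal P)\to\mathcal T$ is fully faithful. For a complex $X$ write $X(s)=\mathrm{ev}_sX$.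

## 8. An endomorphism that kills everything that does not split

Put $Y_s=\iota_sY$, and for $j=(s,n)\in J:=N\times\mathbb Z$ put $R_j=Y_s[n]$ with $\eta:=\eta[n]$ on $R_j$. Since $Y_s$ is a bounded complex of projective-injectives, for $X\in\mathcal T$
$$\operatorname{Hom}_{\mathcal T}(R_j,X)=H^0\operatorname{Hom}^\bullet_\Lambda(Y[n],X(s)),\qquad\operatorname{Hom}_{\mathcal T}(X,R_j)=H^0\operatorname{Hom}^\bullet_\Lambda(X(s),Y[n]) .\tag{7}$$
These spaces are finite-dimensional, and $\operatorname{End}_{\mathcal T}(R_j)=K[\eta]/(\eta^2)$ is local, so $R_j$ is indecomposable. The $R_j$ are pairwise non-isomorphic: for different $s$ there are no nonzero maps, and for different $n$ the cohomology, one-dimensional in exactly two adjacent degrees, differs.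

For the chain map $f\colon\Lambda\to Y$ that is the identity in degree $0$, $\eta f=0$ because $\eta=(\varepsilon,0)$ is zero in degree $0$. For $f=\eta$ also $\eta f=0$. This is general.

**Lemma 8.1.** Let $X\in\mathcal T$. If $f\colon X\to R_j$ is not a split epimorphism, then $\eta f=0$. If $g\colon R_j\to X$ is not a split monomorphism, then $g\eta=0$.

*Proof.* Shifting, assume $j=(s,0)$.

**Step 1: a duality.** Let $\tau\colon\Lambda\to K$, $\tau(a+b\varepsilon)=b$. For $M\in\mathbf m$ the map $\operatorname{Hom}_\Lambda(M,\Lambda)\to\operatorname{Hom}_K(M,K)$, $h\mapsto\tau h$, is bijective, with inverse $\xi\mapsto\bigl(m\mapsto\xi(\varepsilon m)+\xi(m)\varepsilon\bigr)$. So for $P=\Lambda$, where $\operatorname{Hom}_\Lambda(\Lambda,M)=M$, the pairing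
$$\operatorname{Hom}_\Lambda(M,P)\times\operatorname{Hom}_\Lambda(P,M)\to K,\qquad(a,b)\mapsto\tau\operatorname{tr}(ab)$$
is perfect; by additivity it is perfect for every finite free $P$. Now let $Z$ be a complex over $\mathbf m$ and $P$ a bounded complex of finite free modules. Put $\operatorname{str}(e)=\sum_i(-1)^i\operatorname{tr}(e|_{P^i})$ and $\langle a,b\rangle=\tau\operatorname{str}(ab)$ for $a\in\operatorname{Hom}^n(Z,P)$, $b\in\operatorname{Hom}^{-n}(P,Z)$. These are finite products of the pairings above up to sign, hence perfect pairings of finite-dimensional spaces. For $z\in\operatorname{End}^{-1}(P)$, $\operatorname{str}(dz+zd)=0$, because $\operatorname{tr}(d^{i-1}z^i)=\operatorname{tr}(z^id^{i-1})$ occurs once with sign $(-1)^i$ and once with $(-1)^{i-1}$. Apply this to $z=ab$ with $|a|+|b|=-1$: it gives $\langle da,b\rangle=\pm\langle a,db\rangle$. So the differentials are adjoint up to sign, and there is an induced perfect pairing on cohomology. With $P=Y$, $Z=X(s)$ and (7), we obtain a perfect pairing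
$$\operatorname{Hom}_{\mathcal T}(X,Y_s)\times\operatorname{Hom}_{\mathcal T}(Y_s,X)\to K,\qquad(a,b)\mapsto t(ab),\tag{8}$$
where $t=\tau\operatorname{str}\colon\operatorname{End}_{\mathcal T}(Y_s)\to K$ is well defined since $\operatorname{str}$ kills boundaries.

**Step 2: conclude.** If $f$ is not split epi, then for each $b\colon Y_s\to X$ the element $fb\in K[\eta]$ is not a unit, so $\eta fb=0$ and $t((\eta f)b)=0$. By (8), $\eta f=0$. If $g$ is not split mono, then for each $a\colon X\to Y_s$ the element $ag$ is not a unit, so $t(a(g\eta))=0$. By (8), $g\eta=0$. $\square$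

## 9. Natural endomorphisms of the identity functor

We now let $\eta$ act on all objects, with a coefficient $c_j$ on each $R_j$.

**Definition 9.1.** For $X\in\mathcal T$ put $J_X=\{j\in J:R_j\text{ is a direct summand of }X\}$. A family $c\in K^J$ is *locally finite* if for each $n$, $c_{(s,n)}=0$ for almost all $s$. A subset of $J$ is locally finite if its indicator family is.

By (7), and as $Y[n]$ lives in degrees $-n-1$ and $-n$,
$$(s,n)\in J_X\ \Longrightarrow\ X(s)^{-n-1}\neq0\ \text{ or }\ X(s)^{-n}\neq0 .\tag{9}$$

**Example 9.2.** Let $Y_x=(\Lambda_x\xrightarrow\varepsilon\Lambda_x)$ in degrees $-1,0$. For $s\in D_x$ we have $Y_x\cong Y_s\oplus Y_x^{(s)}$, and $Y_x(s)=Y$ has a summand $Y[n]$ only for $n=0$. So $J_{Y_x}=\{(s,0):s\in D_x\}$. This set is not locally finite. An endomorphism of $Y_x$ in $\mathcal T$ is given by a chain map, so by eventually constant families; hence for a function $\mu$ on $D_x$ that is not eventually constant there is no endomorphism of $Y_x$ that is $\mu(s)\eta$ at every $s\in D_x$. A function of finite support causes no trouble. This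 is the restriction asked for in Section 5. For stalk complexes $M\in\mathcal A$, $J_M=\emptyset$, since $R_j$ has cohomology in two degrees.

**Construction.** Split monomorphisms in triangulated categories have complements, and $\dim\operatorname{Hom}(R_j,X)<\infty$. So there is a largest $m_j$ such that $R_j^{m_j}$ is a summand of $X$, and $X\cong R_j^{m_j}\oplus X'_j$ with $X'_j$ having no summand $R_j$. Let $u_j\colon R_j^{m_j}\to X$ and $v_j\colon X\to R_j^{m_j}$ be the inclusion and projection; then $1-u_jv_j$ is the composite $X\to X'_j\to X$. For $c$ locally finite let $S=\{j\in J_X:c_j\neq0\}$ and $Q=\bigoplus_{j\in S}R_j^{m_j}$. In each degree only two values of $n$, and for each only finitely many $s$, contribute. So each $Q^i$ is a finite sum and $Q$ is a complex over $\mathcal A$; by (9) it has the boundedness required for $\mathcal T$.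

*$Q$ is both coproduct and product of the $R_j^{m_j}$ in $\mathcal T$.* Since each $Q^i$ is a finite sum, $\operatorname{Hom}^\bullet(Q,Z)=\prod_j\operatorname{Hom}^\bullet(R_j^{m_j},Z)$ and $\operatorname{Hom}^\bullet(Z,Q)=\prod_j\operatorname{Hom}^\bullet(Z,R_j^{m_j})$ for all complexes $Z$, and $H^0$ commutes with products. This proves the claim in $K^?(\mathcal A)$. For acyclic $Z$ these complexes have zero cohomology, since each $R_j$ is a bounded complex of projective-injectives. So morphisms from and to $Q$ are the same in $K(\mathcal A)$ and $D(\mathcal A)$, and the claim holds in $D^?(\mathcal A)$.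

So the $u_j$, $v_j$ combine to $u\colon Q\to X$ and $v\colon X\to Q$. Let $(c\eta)_Q\colon Q\to Q$ be $c_j\eta$ on $R_j^{m_j}$, and put
$$c\eta_X:=u\,(c\eta)_Q\,v\in\operatorname{End}_{\mathcal T}(X).\tag{10}$$
If $S$ is replaced by a larger locally finite subset of $J_X$, nothing changes, since $(c\eta)_Q$ is zero on the added summands.

**Lemma 9.3.** Let $c,c'$ be locally finite.
(a) $c\eta_X$ is independent of choices, and $f\circ c\eta_X=c\eta_{X'}\circ f$ for all $f\colon X\to X'$.
(b) If $c$ vanishes on $J_X\cap J_{X'}$, then $f\circ c\eta_X=0$ for all $f\colon X\to X'$. More generally, $f'f\circ c\eta_X=0$ for $X\xrightarrow fX'\xrightarrow{f'}X''$ if $c$ vanishes on $J_X\cap J_{X'}\cap J_{X''}$.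
(c) $(c+c')\eta_X=c\eta_X+c'\eta_X$ and $c\eta_X\circ c'\eta_X=0$.
(d) $(c\eta_X)[1]=c^{[1]}\eta_{X[1]}$ with $c^{[1]}_{(s,n)}=c_{(s,n-1)}$, and $J_{X[1]}=\{(s,n+1):(s,n)\in J_X\}$.

*Proof.* **(a)** Use primes for the data of $X'$. Put $W_j=v_j'fu_j\colon R_j^{m_j}\to R_j^{m_j'}$, a matrix over the commutative ring $K[\eta]$. We claim
$$\text{(i)}\ \ \eta v_j'f=W_j\,\eta v_j,\qquad\text{(ii)}\ \ fu_j\eta=u_j'\eta\,W_j .$$
For (i), $v_j'f=v_j'fu_jv_j+v_j'f(1-u_jv_j)$. The second summand factors through $X'_j$, and the components $X'_j\to R_j$ are not split epi because $X_j'$ has no summand $R_j$. So $\eta$ kills it by Lemma 8.1, and $\eta v_j'f=\eta W_jv_j=W_j\eta v_j$. For (ii), $fu_j=u'_jv'_jfu_j+(1-u_j'v_j')fu_j$. The second summand factors through the complement of $R_j^{m'_j}$ in $X'$, and the components of $R_j^{m_j}\to(X')'_j$ are not split mono. So it vanishes after composition with $\eta$, and $fu_j\eta=u_j'W_j\eta=u_j'\eta W_j$.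

Let $W\colon Q\to Q'$ be the diagonal map with entries $W_j$ for $j\in S\cap S'$. We compare $(c\eta)_{Q'}v'f$ with $W(c\eta)_Qv$ on each component $j\in S'$. If $j\in S$, they agree by (i). If $j\in S'\setminus S$, then $c_j\ne0$, so $j\notin J_X$ and $m_j=0$; the right side is $0$, and the left side is $0$ by (i). So $(c\eta)_{Q'}v'f=W(c\eta)_Qv$. In the same way, by (ii) and the coproduct property of $Q$, $fu(c\eta)_Q=u'(c\eta)_{Q'}W$. Clearly $W(c\eta)_Q=(c\eta)_{Q'}W$. Hence
$$c\eta_{X'}f=u'(c\eta)_{Q'}v'f=u'W(c\eta)_Qv=u'(c\eta)_{Q'}Wv=fu(c\eta)_Qv=f\,c\eta_X .$$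
With $f=\mathrm{id}_X$ and two sets of choices this gives independence.

**(c)** For the sum use a common index set $S$ in (10). For the product, also with a common $S$, the component from $R_i^{m_i}$ to $R_j^{m_j}$ of $(c\eta)_Q\,vu\,(c'\eta)_Q$ is $c_jc'_i\,\eta\,v_ju_i\,\eta$. For $i\neq j$ the entries $R_i\to R_j$ of $v_ju_i$ are not split epi, as the $R$'s are indecomposable and non-isomorphic, so this is $0$ by Lemma 8.1. For $i=j$ we have $v_ju_j=1$ and $\eta^2=0$. As $Q$ is coproduct and product, the composite is $0$.

**(b)** If $c$ vanishes on $J_X$, then $S=\emptyset$ and $c\eta_X=0$. In general write $c$ as a sum of locally finite families, each vanishing on one of $J_X,J_{X'}$ (resp. $J_X,J_{X'},J_{X''}$). By (c) we may treat them one at a time; by (a) each moves along $f$ or $f'f$ to the object on which it is zero.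

**(d)** $R_{(s,n)}[1]=R_{(s,n+1)}$, and $\eta[1]$ on the left is $\eta$ on the right. So $X[1]\cong R_{(s,n+1)}^{m_{(s,n)}}\oplus X'_{(s,n)}[1]$ is a decomposition as required for $X[1]$, which gives the statement on $J_{X[1]}$. With these choices the object $Q$ for $(X[1],c^{[1]})$ is $Q[1]$, the maps are $u[1],v[1]$, and $(c^{[1]}\eta)_{Q[1]}=(c\eta)_Q[1]$. By (a) the choices do not matter. $\square$

## 10. Gluing identity functors along a cocycle

Let $b\in\mathfrak B$. For each countable $C\subset\mathcal M$ fix once and for all an enumeration, not depending on $b$, and let $g_C$ be given by (5), so that (6) holds. Different enumerations may give different $g_C$; only the fixed ones are used. For a complex $X\in\mathcal T$ the set $B(X)=\bigcup_iB(X^i)$ is countable. Put $g_X=g_{B(X)}$. Clearly $g_{X[1]}=g_X$.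

The next lemma says that $g_X$ changes only in a locally finite way when its defining set of branches is changed.

**Lemma 10.1.** (a) For $X,X'\in\mathcal T$, the family $c_{X,X'}$ given by $c_{X,X'}(s,n)=g_{X'}(s)-g_X(s)$ on $J_X\cap J_{X'}$ and $0$ elsewhere is locally finite.
(b) If $C\supseteq B(X)$ is countable, the family $d_{X,C}$ given by $d_{X,C}(s,n)=g_X(s)-g_C(s)$ on $J_X$ and $0$ elsewhere is locally finite.

*Proof.* Fix $n$ and let $B_n(X)=B(X^{-n-1})\cup B(X^{-n})$, a finite set. By (9) and (A2), for almost all $s$ with $(s,n)\in J_X$ there is $x\in B_n(X)$ with $s\in D_x$.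

(b) For each of these finitely many $x$, (6) gives $g_X(s)=b_x(s)=g_C(s)$ for almost all $s\in D_x$.

(a) For almost all $s$ with $(s,n)\in J_X\cap J_{X'}$ there are $x\in B_n(X)$ and $x'\in B_n(X')$ with $s\in D_x\cap D_{x'}$. There are finitely many pairs $x\ne x'$, and each $D_x\cap D_{x'}$ is finite, so for almost all such $s$ we may take $x=x'$. Then $g_X(s)=b_x(s)=g_{X'}(s)$ for almost all such $s$ by (6). $\square$

**Definition 10.2.** $F=F_b\colon\mathcal T\to\mathcal T$ is given by $F(X)=X$ and $F(f)=f\circ(1+c_{X,X'}\eta_X)$ for $f\colon X\to X'$.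

**Proposition 10.3.** $F_b$ is a $K$-linear exact autoequivalence, strictly commuting with $[1]$. It is the identity on every morphism $X\to X'$ with $J_X=\emptyset$ or $J_{X'}=\emptyset$, in particular on the full subcategory $\mathcal A\subset\mathcal T$. Moreover $F_bF_{b'}=F_{b+b'}$ and $F_0=\mathrm{id}$.

*Proof.* **Step 1: $F$ is a functor.** $F(\mathrm{id}_X)=\mathrm{id}_X$ since $c_{X,X}=0$, and $F$ is linear on morphisms. For $X\xrightarrow fX'\xrightarrow{f'}X''$, Lemma 9.3(a),(c) gives
$$F(f')F(f)=f'f\,(1+c_{X',X''}\eta_X)(1+c_{X,X'}\eta_X)=f'f\,\bigl(1+(c_{X,X'}+c_{X',X''})\eta_X\bigr).$$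
On $J_X\cap J_{X'}\cap J_{X''}$ the family $c_{X,X'}+c_{X',X''}-c_{X,X''}$ is $(g_{X'}-g_X)+(g_{X''}-g_{X'})-(g_{X''}-g_X)=0$. By Lemma 9.3(b) the composite equals $F(f'f)$.

**Step 2: composition.** By (5), $g_C$ is additive in $b$, hence so is $c_{X,X'}$. By Lemma 9.3(c), $F_bF_{b'}=F_{b+b'}$. Clearly $F_0=\mathrm{id}$, so $F_b$ is invertible with inverse $F_{-b}$.

**Step 3: shift.** As $g_{X[1]}=g_X$ and $J_{X[1]}$ is $J_X$ shifted, $c_{X[1],X'[1]}=c_{X,X'}^{[1]}$. By Lemma 9.3(d), $F(f[1])=F(f)[1]$.

**Step 4: $F$ is isomorphic to the identity on small pieces.** Let $C$ be countable and $a_X=1+d_{X,C}\eta_X$ for objects $X$ with $B(X)\subseteq C$. It is invertible, with inverse $1-d_{X,C}\eta_X$. For $f\colon X\to X'$ between two such objects,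
$$F(f)\,a_X=f\bigl(1+(c_{X,X'}+d_{X,C})\eta_X\bigr),\qquad a_{X'}f=f\,(1+d_{X',C}\,\eta_X).$$
On $J_X\cap J_{X'}$ we have $c_{X,X'}+d_{X,C}-d_{X',C}=(g_{X'}-g_X)+(g_X-g_C)-(g_{X'}-g_C)=0$. By Lemma 9.3(b),
$$F(f)\,a_X=a_{X'}f .\tag{11}$$

**Step 5: triangles.** Let $X_1\to X_2\to X_3\to X_1[1]$ be distinguished, and $C=B(X_1)\cup B(X_2)\cup B(X_3)$, which is countable and contains $B(X_1[1])=B(X_1)$. Since $d_{X_1[1],C}=d_{X_1,C}^{[1]}$, Lemma 9.3(d) gives $a_{X_1[1]}=a_{X_1}[1]$. By (11), $(a_{X_1},a_{X_2},a_{X_3},a_{X_1}[1])$ is an isomorphism from the triangle to its image under $F$. So the image is distinguished.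

**Step 6: on $\mathcal A$.** If $J_X\cap J_{X'}=\emptyset$, then $c_{X,X'}=0$ and $F(f)=f$. By Example 9.2, $J_M=\emptyset$ for $M\in\mathcal A$. $\square$

## 11. The twist is not isomorphic to the identity

By (11), $F_b$ is isomorphic to the identity on any collection of objects whose branches lie in one countable set. The obstruction appears on the objects $Y_x$ for all $x\in\mathcal M$ together. Note $Y_s,Y_x\in K^b(\mathcal P)\subset\mathcal T$.

**Proposition 11.1.** Let $\mathcal Y\subset\mathcal T$ be a full subcategory containing all $Y_s$ ($s\in N$) and $Y_x$ ($x\in\mathcal M$). If the inclusion $\mathcal Y\to\mathcal T$ is isomorphic to $F_b|_{\mathcal Y}$, then $b\in\mathfrak B_0$.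

*Proof.* Let $\beta\colon\mathrm{incl}\to F_b|_{\mathcal Y}$ be an isomorphism.

**Step 1: what $\beta$ looks like.** Write $\beta_{Y_s}=\lambda_s+\mu_s\eta\in K[\eta]$ with $\lambda_s\neq0$. As $\Lambda_x$ is projective, $\beta_{Y_x}$ is represented by a chain map $(p,q)$ with $p,q\in\operatorname{End}_{\mathcal A}(\Lambda_x)$, that is, eventually constant families in $\Lambda$ along $D_x$. By (3), $\mathrm{ev}_s(\beta_{Y_x})=\lambda_x(s)+\mu_x(s)\eta$ with $\lambda_x,\mu_x\colon D_x\to K$ eventually constant, and $\lambda_x(s)\neq0$ because $\beta_{Y_x}$ is invertible.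

**Step 2: compare along inclusions.** For $s\in D_x$ let $i\colon Y_s\to Y_x$ be the split inclusion, so $\mathrm{ev}_s(i)=\mathrm{id}_Y$. We have $J_{Y_s}=\{(s,0)\}\subset J_{Y_x}$, $B(Y_s)=\emptyset$ and $B(Y_x)=\{x\}$. So $g_{Y_s}=0$, $g_{Y_x}(s)=b_x(s)$, and $F_b(i)=i(1+b_x(s)\eta)$. Applying $\mathrm{ev}_s$ to $\beta_{Y_x}i=F_b(i)\beta_{Y_s}$ gives
$$\lambda_x(s)+\mu_x(s)\eta=(1+b_x(s)\eta)(\lambda_s+\mu_s\eta).$$
Hence $\lambda_x(s)=\lambda_s$ and $b_x(s)=\mu_x(s)\lambda_x(s)^{-1}-\mu_s\lambda_s^{-1}$. Put $\varphi(s)=-\mu_s\lambda_s^{-1}$, a function on $N$ that does not depend on $x$. Then $b_x-\varphi|_{D_x}=\mu_x\lambda_x^{-1}$ is eventually constant for every $x$. So $b\in\mathfrak B_0$. $\square$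

## 12. The twist does not lift

An enhancement knows $K^b(\mathcal P)$ through $\mathcal P$ alone, by Lemma 3.2; and $F_b$ is the identity on $\mathcal P$. So a lift of $F_b$ would have to be the identity on $K^b(\mathcal P)$, where $Y_s$ and $Y_x$ live.

**Proposition 12.1.** Let $(\mathsf C,E)$ be any enhancement of $\mathcal T$ and $b\in\mathfrak B$. If there is a quasi-functor $f\colon\mathsf C\to\mathsf C$ with $E\,H^0(f)\cong F_b\,E$ as plain functors, then $b\in\mathfrak B_0$.

*Proof.* **Step 1: bring $K^b(\mathcal P)$ into $\mathsf C$.** Let $\mathsf D\subset\mathsf C$ be the full DG subcategory of objects $c$ with $E(c)$ isomorphic to an object of $\mathcal P$. As $\operatorname{Hom}_{\mathcal T}(P,P'[n])=0$ for $n\neq0$, its cohomology is concentrated in degree $0$. So $\mathsf D\cong H^0(\mathsf D)$ in $\mathsf{Hqe}$ by (2), and $H^0(\mathsf D)\simeq\mathcal P$ via $E$. This yields $u\colon\mathcal P\to\mathsf C$ in $\mathsf{Hqe}$ with $EH^0(u)\cong\mathrm{incl}_{\mathcal P}$. Let $\hat u\colon\mathsf C^b(\mathcal P)\to\mathsf C$ be its extension (Lemma 3.2) and $\Phi=EH^0(\hat u)\colon K^b(\mathcal P)\to\mathcal T$,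 an exact functor with $\Phi|_{\mathcal P}\cong\mathrm{incl}$.

**Step 2: $\Phi$ is fully faithful.** For $P,P'\in\mathcal P$ the map $\operatorname{Hom}_{K^b(\mathcal P)}(P,P'[n])\to\operatorname{Hom}_{\mathcal T}(\Phi P,\Phi P'[n])$ is bijective for all $n$: for $n=0$ because $\Phi|_{\mathcal P}\cong\mathrm{incl}$, for $n\neq0$ because both sides vanish. By the five lemma the $Z$ for which $\operatorname{Hom}(P,Z[n])\to\operatorname{Hom}(\Phi P,\Phi Z[n])$ is bijective for all $P\in\mathcal P$ and all $n$ form a triangulated subcategory. It contains $\mathcal P$, which generates $K^b(\mathcal P)$ under shifts and cones, so it is everything. Now fix $Z$ and repeat the argument in the first variable.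

**Step 3: the image contains $Y_s$ and $Y_x$.** $Y_s$ is the cone of $\varepsilon\colon\Lambda_s\to\Lambda_s$ and $Y_x$ that of $\varepsilon\colon\Lambda_x\to\Lambda_x$. As $\Phi$ is exact and $\Phi|_{\mathcal P}\cong\mathrm{incl}$, $\Phi(Y_s)\cong Y_s$ and $\Phi(Y_x)\cong Y_x$ in $\mathcal T$. So the full subcategory $\mathcal Y\subset\mathcal T$ of objects isomorphic to some $\Phi(Z)$ contains all $Y_s$ and $Y_x$.

**Step 4: $f$ fixes $\hat u$.** By Proposition 10.3, $F_b|_{\mathcal P}=\mathrm{incl}$. So
$$EH^0(fu)\cong F_bEH^0(u)\cong F_b\circ\mathrm{incl}_{\mathcal P}=\mathrm{incl}_{\mathcal P}\cong EH^0(u),$$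
and $H^0(fu)\cong H^0(u)$ as $E$ is an equivalence. The cohomology of $\mathsf C(uP,uP')$ vanishes outside degree $0$, so Lemma 3.1(b) gives $fu=u$. Now $f\hat u$ and $\hat u$ have the same restriction to $\mathcal P$, and Lemma 3.2 gives $f\hat u=\hat u$. Hence there is an isomorphism
$$\alpha\colon\Phi\cong EH^0(f)H^0(\hat u)\cong F_b\Phi .$$

**Step 5: transport to $\mathcal Y$.** For $y\in\mathcal Y$ choose $Z_y$ and an isomorphism $a_y\colon\Phi(Z_y)\to y$, and put $\beta_y=F_b(a_y)\,\alpha_{Z_y}\,a_y^{-1}\colon y\to F_b(y)$. For $h\colon y\to y'$, Step 2 gives $t\colon Z_y\to Z_{y'}$ with $ha_y=a_{y'}\Phi(t)$, and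
$$F_b(h)\beta_y=F_b(a_{y'})\,F_b(\Phi(t))\,\alpha_{Z_y}a_y^{-1}=F_b(a_{y'})\,\alpha_{Z_{y'}}\,\Phi(t)\,a_y^{-1}=\beta_{y'}h .$$
So $\mathrm{incl}_{\mathcal Y}\cong F_b|_{\mathcal Y}$, and Proposition 11.1 gives $b\in\mathfrak B_0$. $\square$

*Proof of Theorem 5.1.* Choose $b\notin\mathfrak B_0$ by Lemma 6.2 and put $F=F_b$. By Proposition 10.3 it is an exact autoequivalence, the identity on $\mathcal A$. Let $(\mathsf C,E)$ be an enhancement of $\mathcal T$; one exists by (F3). Suppose $FEH^0(f)\cong E$ as plain functors for some quasi-functor $f\colon\mathsf C\to\mathsf C$. Then $EH^0(f)\cong F_b^{-1}E=F_{-b}E$, so $-b\in\mathfrak B_0$ by Proposition 12.1, hence $b\in\mathfrak B_0$, a contradiction. Now $(\mathsf C,FE)$ is also an enhancement, and strong uniqueness for the pair $(\mathsf C,E)$, $(\mathsf C,FE)$ would give just such an $f$. So $\mathcal T$ has no strongly unique enhancement. This applies to all $D^?(\mathcal A)$ and $K^?(\mathcal A)$. $\square$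

*Proof of Theorem 5.2.* Fix an enhancement $(\mathsf C,E)$. All $(\mathsf C,F_bE)$ with $b\in\mathfrak B$ are enhancements. If $(\mathsf C,F_bE)$ and $(\mathsf C,F_{b'}E)$ are strongly equivalent, then $F_{b'}EH^0(f)\cong F_bE$ for some $f$, so $EH^0(f)\cong F_{b-b'}E$, and $b-b'\in\mathfrak B_0$ by Proposition 12.1. By Lemma 6.2 there are at least $2^{2^{\aleph_0}}$ classes modulo $\mathfrak B_0$. $\square$

## 13. Failure in global dimension two

*Proof of Theorem 5.3.* The idea is to realize the homotopy category $K^b(\mathcal A)$ as a derived category.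

**Step 1: the category $\mathcal A'$.** Let $\mathcal A$ be as in Theorem 5.1 and $\mathcal A'$ the category of finitely presented $k$-linear functors $\mathcal A^{op}\to\mathrm{Mod}\,k$ (up to equivalence a small category). It is a textbook fact that $\mathcal A'$ is abelian because $\mathcal A$ has kernels; exactness is tested on objects of $\mathcal A$. Each $G\in\mathcal A'$ is the cokernel of $\operatorname{Hom}(-,M)\to\operatorname{Hom}(-,N)$ for some $f\colon M\to N$ in $\mathcal A$, and there is a resolution
$$0\to\operatorname{Hom}(-,\ker f)\to\operatorname{Hom}(-,M)\xrightarrow{\ f\ }\operatorname{Hom}(-,N)\to G\to0 .\tag{12}$$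
Representable functors are projective by Yoneda. A projective object is a direct summand of a representable one, hence representable, as $\mathcal A$ is idempotent complete. So $\mathcal A'$ has enough projectives, global dimension $\le2$, and $\operatorname{proj}\mathcal A'\simeq\mathcal A$. Therefore
$$D^b(\mathcal A')\simeq K^b(\operatorname{proj}\mathcal A')\simeq K^b(\mathcal A)$$
as $k$-linear triangulated categories. An exact equivalence $\Theta$ carries enhancements $(\mathsf C,E)$ to enhancements $(\mathsf C,\Theta E)$ and back, so strong uniqueness is invariant under exact equivalence. By Theorem 5.1, $D^b(\mathcal A')$ has no strongly unique enhancement.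

**Step 2: the global dimension is exactly $2$.** Let $K\in\mathbf m$ be the simple module and $f\colon\Lambda_s\to\iota_sK$ the projection; $\ker f\cong\iota_sK$ is the part $\varepsilon\Lambda$ of $\Lambda_s$. For the corresponding $G$, (12) and Yoneda identify $\operatorname{Ext}^2_{\mathcal A'}(G,\operatorname{Hom}(-,\iota_sK))$ with the cokernel of the restriction map $\operatorname{Hom}(\Lambda_s,\iota_sK)\to\operatorname{Hom}(\ker f,\iota_sK)$. Every $\Lambda$-linear map $\Lambda\to K$ kills $\varepsilon\Lambda$, so this map is $0$, and the cokernel is $\operatorname{End}_\Lambda(K)=K\neq0$. $\square$
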